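# Families with $|A\setminus B|\neq 1$: more than $\frac1n\binom{n}{\lfloor n/2\rfloor}$ sets in a single layer

## 1. Adjacent sets, proper maps, schemes and a distance moment

Write $[n]=\{1,\dots,n\}$, write $\mathcal P(V)$ for the power set of a finite set $V$ (and $\mathcal P[n]$ for $\mathcal P([n])$), and write $\binom{[n]}{w}$ for the *layer* of all $w$-element subsets of $[n]$. For $x\notin D$ we write $D+x=D\cup\{x\}$. In examples, $13$ is short for $\{1,3\}$.

**Definition 1 (the condition).** A family $\mathcal A\subset\mathcal P[n]$ *satisfies the condition* if $|A\setminus B|\ne1$ for all $A,B\in\mathcal A$.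

For example, $\{12,34\}$ satisfies the condition, and so does $\{\emptyset,12\}$. The family $\{\{1\},23\}$ does not: $\{1\}\setminus\{2,3\}$ has one element, although $\{2,3\}\setminus\{1\}$ has two. The condition is imposed in both directions.

**Definition 2 (adjacent, independent).** Sets $A,A'$ are *adjacent* if $|A|=|A'|$ and $|A\setminus A'|=1$. Equivalently, $A=D+x$ and $A'=D+x'$ with $D=A\cap A'$ and $x\ne x'$. A family is *independent* if it has no two adjacent members.

For example, $123$ and $124$ are adjacent (with $D=12$, $x=3$, $x'=4$), while $123$ and $145$ are not. Sets of different sizes are never adjacent, and the complements of two adjacent sets are adjacent. If $|A|=|B|$ then $|A\setminus B|=|B\setminus A|$, so *a family of sets of one size satisfies the condition if and only if it is independent.*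

**Definition 3 (proper map).** A map is *proper* on a family $\mathcal G$ if adjacent members of $\mathcal G$ get different values.

For example, $A\mapsto\sum_{i\in A}i \bmod n$ is proper on all of $\mathcal P[n]$: for $A=D+x$ and $A'=D+x'$ the two values differ by $x-x'\not\equiv0\pmod n$. If a map is proper on $\mathcal G$, each of its level sets inside a layer is independent. A proper map with few values on a layer therefore gives, by pigeonhole, a large family satisfying the condition.

**Definition 4 (scheme).** A *scheme* on a finite set $V$ is a triple $(\Gamma,\varphi,\mathcal B)$, where $\Gamma$ is a finite abelian group, $\varphi:\mathcal P(V)\to\Gamma$ is a map, $\mathcal B\subset\mathcal P(V)$, and $\varphi$ is proper on $\mathcal P(V)\setminus\mathcal B$. The members of $\mathcal B$ are the *bad* sets.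

The sum modulo $n$ gives the scheme $(\mathbb Z_n,\text{sum},\emptyset)$ on $[n]$, with $|\Gamma|=|V|$. Here is one with $|\Gamma|=|V|-1$. Take $V=[4]$, $\Gamma=\mathbb Z_3$, and
$$12,34\mapsto0,\qquad 13,24\mapsto1,\qquad 14,23\mapsto2,\qquad \emptyset,V\mapsto0,\qquad \{i\},\ V\setminus\{i\}\mapsto i \bmod 3\quad(i=1,2,3).$$
Let $\mathcal B=\{\{4\},\{1,2,3\}\}$, with arbitrary values there. Two pairs with the same value are disjoint, and the three remaining singletons, and the three remaining triples, get distinct values. So $\varphi$ is proper off $\mathcal B$.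

Some bad sets are unavoidable here. The singletons are pairwise adjacent, so the non-bad singletons have distinct values. Hence a scheme with $|\Gamma|<|V|$ has at least $|V|-|\Gamma|$ bad singletons.

**Definition 5 (distance and moment).** For $\mathcal B\subset\mathcal P(V)$ let $d(A,\mathcal B)=\min_{B\in\mathcal B}|A\triangle B|$ (and $\infty$ if $\mathcal B=\emptyset$). For $\theta>0$ let
$$E_\theta(\mathcal B)=\mathbb E\,e^{-\theta d(A,\mathcal B)},\qquad A\text{ uniform in }\mathcal P(V).$$

For example, let $V=[4]$ and $\mathcal B=\{\{4\},\{1,2,3\}\}$. The two members are complementary, so $d(A,\mathcal B)=\min(k,4-k)$ with $k=|A\triangle\{4\}|\sim\mathrm{Bin}(4,\frac12)$. Hence $d=0,1,2$ with probabilities $\frac18,\frac12,\frac38$, and $E_\theta(\mathcal B)=\frac18(1+4e^{-\theta}+3e^{-2\theta})$.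

Three facts are used freely. Since $d=0$ on $\mathcal B$, we have $\Pr(A\in\mathcal B)\le E_\theta(\mathcal B)$. If $\mathcal B\subset\mathcal C$ then $E_\theta(\mathcal B)\le E_\theta(\mathcal C)$. If $V$ is split into parts, the traces of a uniform $A$ on the parts are independent and uniform.

## 2. The conjectured bound $(1+o(1))\frac1n\binom n{\lfloor n/2\rfloor}$ and the theorem that contradicts it

How large can a family satisfying the condition be? The sum modulo $n$ gives a lower bound: let $\mathcal A^*$ consist of all $A\subset[n]$ of size $\lfloor n/2\rfloor$ with $\sum_{i\in A}i\equiv r\pmod n$, with $r$ chosen to maximize $|\mathcal A^*|$. There are $n$ residues, so $|\mathcal A^*|\ge\frac1n\binom n{\lfloor n/2\rfloor}$, and by Section 1 this family satisfies the condition. Conversely, it is known that every family satisfying the condition has size at most $\frac Cn2^n$ with $C$ independent of $n$.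

The following conjecture comes from Imre Leader and Eoin Long, "Tilted Sperner Families", arXiv:1101.4151 (2011): every $\mathcal A\subset\mathcal P[n]$ satisfying the condition has
$$|\mathcal A|\le(1+o(1))\frac1n\binom n{\lfloor n/2\rfloor},$$
where $o(1)$ depends only on $n$ and tends to $0$, uniformly over all such families. Is this true? It is not, and it already fails inside the middle layer, for every large $n$.

**Theorem 6.** There is $n_0$ such that for every $n\ge n_0$ and every integer $w$ with $|w-n/2|\le\sqrt n\,\ln n$ there is a family $\mathcal A\subset\binom{[n]}w$ with $|A\setminus B|\ne1$ for all $A,B\in\mathcal A$ and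
$$|\mathcal A|\ \ge\ (1+2^{-28})\,\frac1n\binom nw .$$
*Stronger form.* For these $n,w$, all but an $o(1)$ proportion of $\binom{[n]}w$ (uniformly in $w$) can be partitioned into at most $n/(1+2^{-28})$ families with this property.

With $w=\lfloor n/2\rfloor$ this disproves the conjecture.

How much could one hope for in one layer? If $\mathcal A\subset\binom{[n]}w$ is independent, no $(w-1)$-set $D$ lies in two members, since they would be adjacent. So $w|\mathcal A|\le\binom n{w-1}$, that is,
$$|\mathcal A|\le\frac1w\binom n{w-1}=\frac1{n-w+1}\binom nw.$$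
In the middle layer the best constant in front of $\frac1n\binom nw$ therefore lies in $[1+2^{-28},\,2+o(1)]$.

## 3. Four points, and the even subsets of a $2^k$-set

For $n=2$ the largest family is $\{\emptyset,12\}$: any two of $\emptyset,\{1\},\{2\}$ conflict, and a singleton conflicts with $12$.

Now take $n=4$ and $w=2$. The sums modulo $4$ are $12\mapsto3$, $13\mapsto0$, $14\mapsto1$, $23\mapsto1$, $24\mapsto2$, $34\mapsto3$: four colors for six pairs. But three colors suffice, namely the three perfect matchings $\{12,34\},\{13,24\},\{14,23\}$. We saved one color out of $n$. The next lemma saves one color on *all even* layers whenever $n$ is a power of $2$.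

**Lemma 7.** For $b=2^k$, $k\ge1$, there is a proper map $\alpha_b$ from the even-size subsets of a $b$-set to $\mathbb Z_{b-1}$.

**Proof.** For $b=2$ the even subsets are $\emptyset$ and the whole set, which are not adjacent; one color suffices. Suppose $\alpha_b$ is given and let $|V|=2b$. Split $V=X\cup Y$ into halves of size $b$ and write $A_1=A\cap X$, $A_2=A\cap Y$. If $|A|$ is even, then $A_1,A_2$ are both even or both odd.

- If both are even, color $A$ by $(0,\ \alpha_b(A_1)+\alpha_b(A_2))$: there are $b-1$ such colors.
- If both are odd, color $A$ by $(1,\ \sigma(A_1)+\sigma(A_2))$, where $\sigma$ is the sum in $\mathbb Z_b$ of labels given by bijections $X\to\mathbb Z_b$, $Y\to\mathbb Z_b$: there are $b$ such colors.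

In total there are $2b-1$ colors, which we identify with $\mathbb Z_{2b-1}$. Let $A,A'$ be adjacent and even. If the two exchanged elements lie in different halves, both parities change, so the first entries differ. If they lie in the same half, exactly one summand of the second entry changes: $\alpha_b$ changes because it is proper, and $\sigma$ changes because the labels are distinct. $\square$

For $b=4$ with halves $12$ and $34$ this gives back the three matchings. For $b=8$, the $70$ four-element sets get $7$ colors, so some independent family has at least $10$ members, against the $70/8=8.75$ guaranteed by sums modulo $8$.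

So for $n=b=2^k$ and even $w$ the constant is at least $1+\frac1{b-1}$. Two problems remain. As $b\to\infty$ this gain disappears, so we must fix $b$ and carry the relative gain $\frac1{b-1}$ to large $n$. And on odd layers the saving cannot be complete: the $b$ singletons need $b$ colors.

## 4. Blocks side by side, and why a fixed block is not enough

A sensible first attempt is to cut $[n]$ into copies of one block $Y$ that carries a scheme with $|\Gamma|<|Y|$, and to add up the local colors with a coordinate that remembers in which block an element was exchanged.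

**Lemma 8 (gluing).** Let $(\Gamma,\varphi,\mathcal B)$ be a scheme on $Y$, $|Y|=N\le2|\Gamma|$, let $n\ge N$ and $k=\lfloor n/N\rfloor$. Partition $[n]$ into $k$ copies $Y^{(0)},\dots,Y^{(k-1)}$ of $Y$ and a set $T$ with $|T|<N$. Write $A_s=A\cap Y^{(s)}$, viewed in $Y$, and call $A$ *good* if $A_s\notin\mathcal B$ for all $s$. Fix an injection $\iota:T\to\{k,k+1\}\times\Gamma$ and put
$$\Phi(A)=\sum_{s=0}^{k-1}\big(s|A_s|,\ \varphi(A_s)\big)+\sum_{x\in A\cap T}\iota(x)\ \in\ \mathbb Z_{k+2}\times\Gamma .$$
Then $\Phi$ is proper on the good sets.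

**Proof.** The injection exists because $|T|<N\le2|\Gamma|$. Let $A=D+x$ and $A'=D+x'$ be adjacent and good. The first coordinate of $\Phi(D+x)-\Phi(D)$ is $s$ if $x\in Y^{(s)}$, and it is $k$ or $k+1$ if $x\in T$; the values $0,\dots,k+1$ are distinct modulo $k+2$. So if $x,x'$ lie in different blocks, or one lies in a block and the other in $T$, then $\Phi(A)\neq\Phi(A')$. If both lie in $Y^{(s)}$, then $A_s,A'_s$ are adjacent and not in $\mathcal B$, so $\varphi(A_s)\ne\varphi(A'_s)$, and all other contributions to the $\Gamma$-coordinate agree. If both lie in $T$, then $\iota(x)\ne\iota(x')$. $\square$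

The number of colors is $(k+2)|\Gamma|\le\frac{k+2}{k}\cdot\frac{|\Gamma|}{N}\,n$. With $|\Gamma|=N-1$ and $k$ large this is smaller than $n$ by a constant factor, which is the saving we want.

Where it stops working: let $\delta=\Pr(A\in\mathcal B)$ in $\mathcal P(Y)$. Since $|\Gamma|<|Y|$, Section 1 gives a bad singleton, so $\delta>0$. Exactly $(1-\delta)^k2^n$ subsets of $[n]$ are good. Since $\binom n{\lfloor n/2\rfloor}\ge2^n/(n+1)$, the good sets make up at most $(n+1)(1-\delta)^k$ of the middle layer. For a fixed block, $k\to\infty$ and this tends to $0$: the saving is on a vanishing part of the layer. We need $k\delta$ to be small, so the blocks must grow with $n$ *and* their bad probability must fall fast. Gluing alone does not do this, because a set with just one bad block already counts as bad.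

The way out is to build larger blocks by a combination rule that *tolerates one bad sub-block*, so that a set becomes bad only if two sub-blocks are (nearly) bad. Then the bad probability is roughly squared. Section 5 does this. Sections 6 and 7 build a starting block with $|\Gamma|=|Y|-1$ and a very small bad probability. Sections 8 and 9 combine them.

## 5. Repairing one bad block: squaring the bad probability

View an exchange $D+x\leftrightarrow D+x'$ as a comparison of two *steps* $D\to D+x$ and $D\to D+x'$. Let the combined color be a sum of local contributions, so that a step has an increment depending only on the block where it happens. We give the blocks labels $s\in\mathbb Z_p^4$ *without zero coordinates*, and let a harmless step in block $s$ have increment $s$. A step touching $\mathcal B$ will be forced to have *some zero coordinate*. Then harmless and bad steps are always told apart.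

What should the contribution on a bad set be? There are three kinds of bad step, and each gets its own coordinate in which to vanish. When we step into $\mathcal B$, coordinate 1 should not move, so on a bad set $A$ it must still have the old value $(|A|-1)s_1$. When we step out of $\mathcal B$, coordinate 2 should not move, so on a bad set it must already have the later value $(|A|+1)s_2$. Inside $\mathcal B$, coordinate 3 is constant. Finally, two adjacent bad sets in the same block must be separated by element labels. That needs $|Y|$ labels, possibly more than $|\Gamma|$, so the labels spill over into coordinate 4.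

**Lemma 9 (amplification).** Let $(\Gamma,\varphi,\mathcal B)$ be a scheme on $Y$, $p\ge2$ an integer with $p|\Gamma|\ge|Y|$, and $r=(p-1)^4$. There is a scheme $(\Gamma',\varphi',\mathcal B')$ on a set $Y'$ with
$$|Y'|=r|Y|,\qquad|\Gamma'|=p^4|\Gamma|,\qquad E_\theta(\mathcal B')\le r^2e^{2\theta}E_\theta(\mathcal B)^2\quad\text{for all }\theta>0.$$

**Proof.** **Step 1.** We define the new scheme. Let $S=(\mathbb Z_p\setminus\{0\})^4$, so $|S|=r$, and let $Y'$ be the disjoint union of copies $Y_s$ ($s\in S$) of $Y$, called *units*. Write $A_s=A\cap Y_s$, viewed in $Y$. Let $\Gamma'=\mathbb Z_p^4\times\Gamma$. Fix an injection $\iota:Y\to\Gamma\times\mathbb Z_p$, which exists since $p|\Gamma|\ge|Y|$, and put $(\lambda_1(A),\lambda_2(A))=\sum_{y\in A}\iota(y)$. For $s=(s_1,\dots,s_4)\in S$ and $A\subset Y$ put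
$$u_s(A)=\begin{cases}\big(|A|s_1,\ |A|s_2,\ |A|s_3,\ |A|s_4;\ \varphi(A)\big)& A\notin\mathcal B,\\ \big((|A|-1)s_1,\ (|A|+1)s_2,\ 0,\ \lambda_2(A);\ \lambda_1(A)\big)&A\in\mathcal B.\end{cases}$$
Let $\varphi'(A)=\sum_{s\in S}u_s(A_s)$ for $A\subset Y'$, and
$$\mathcal B'=\{A\subset Y':\ d(A_s,\mathcal B)\le1\text{ for at least two }s\in S\}.$$

**Step 2.** We read off the increments. Call a step $D\to D+x$ inside $Y$ *good* if neither set is in $\mathcal B$, and *bad* otherwise. A good step has $u_s(D+x)-u_s(D)$ with $\mathbb Z_p^4$-part equal to $s$, which has no zero coordinate. For a bad step the $\mathbb Z_p^4$-part has a zero coordinate: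

- if $D\notin\mathcal B\ni D+x$, the first coordinate is $(|D|+1-1)s_1-|D|s_1=0$;
- if $D\in\mathcal B\not\ni D+x$, the second coordinate is $(|D|+1)s_2-(|D|+1)s_2=0$;
- if both are in $\mathcal B$, the third coordinate is $0-0=0$.

**Step 3.** We show that $\varphi'$ is proper off $\mathcal B'$. Let $A=D+x$ and $A'=D+x'$ be adjacent, $x\in Y_s$, $x'\in Y_t$. Suppose first that $s=t$. Then $\varphi'(A)-\varphi'(A')=u_s(D_s+x)-u_s(D_s+x')$, and the two arguments are adjacent sets of the same size $a$. If neither is in $\mathcal B$, the values of $\varphi$ differ. If both are in $\mathcal B$, the pairs $(\lambda_1,\lambda_2)$ differ by $\iota(x)-\iota(x')\ne0$. If exactly one is in $\mathcal B$, the first coordinates are $(a-1)s_1$ and $as_1$, which differ because $s_1\ne0$. So $\varphi'(A)\ne\varphi'(A')$ whenever $s=t$.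

Now let $s\ne t$. Then $\varphi'(A)-\varphi'(A')$ is the difference of the increment $u_s(D_s+x)-u_s(D_s)$ and the increment $u_t(D_t+x')-u_t(D_t)$. If both steps are good, the $\mathbb Z_p^4$-parts are $s\ne t$. If one is good and one is bad, one $\mathbb Z_p^4$-part has a zero coordinate and the other has none. In both cases $\varphi'(A)\neq\varphi'(A')$. If both are bad, then $D_s\in\mathcal B$ or $D_s+x\in\mathcal B$; as $A_s=D_s+x$, we get $d(A_s,\mathcal B)\le1$. Also $D_t\in\mathcal B$ or $D_t+x'\in\mathcal B$; as $A_t=D_t$, we get $d(A_t,\mathcal B)\le1$. Hence $A\in\mathcal B'$. So two adjacent sets outside $\mathcal B'$ get different values.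

**Step 4.** We bound the moment. Any $B\in\mathcal B'$ has some $s\ne t$ with $d(B_s,\mathcal B)+d(B_t,\mathcal B)\le2$, so by the triangle inequality
$$|A\triangle B|\ge|A_s\triangle B_s|+|A_t\triangle B_t|\ge d(A_s,\mathcal B)+d(A_t,\mathcal B)-2 .$$
Hence $d(A,\mathcal B')\ge\min_{s\ne t}\big(d(A_s,\mathcal B)+d(A_t,\mathcal B)\big)-2$, and
$$e^{-\theta d(A,\mathcal B')}\le\sum_{\{s,t\}}e^{2\theta}\,e^{-\theta d(A_s,\mathcal B)}\,e^{-\theta d(A_t,\mathcal B)} .$$
(If $\mathcal B'=\emptyset$ the left side is $0$.) Take expectations: the $A_s$ are independent and uniform, and there are $\binom r2\le r^2$ pairs. $\square$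

The definition of $\mathcal B'$ involves sets *near* $\mathcal B$. This is why we carry the moment $E_\theta$ and not only the probability: the moment absorbs such neighborhoods by the triangle inequality and is multiplicative over independent parts.

The price is $\frac{|Y'|}{|\Gamma'|}=\big(1-\frac1p\big)^4\frac{|Y|}{|\Gamma|}$. To keep a gain $\frac b{b-1}$ we need $p$ large compared with $b$. Then $r^2\approx p^8$ is a large number, and $E_\theta(\mathcal B)$ must start well below $r^{-2}$. So we need a scheme on $b$ points with $b-1$ colors whose bad set has moment far smaller than $b^{-8}$.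

## 6. Odd sets: doubling with a spare color

Even sets are settled by Lemma 7. For odd sets we allow one extra value $\omega$, and want $\omega$ to be extremely rare.

**Definition 10 (odd system).** An *odd system* of order $b=2^k$ ($k\ge 1$) is a proper map $c$ from the odd-size subsets of a $b$-set to $\mathbb Z_{b-1}\cup\{\omega\}$, together with a family $\mathcal Z$ of odd-size subsets containing every $S$ with $c(S)=\omega$ and every set adjacent to such an $S$.

For example, for $b=2$ put $c(\{1\})=0$, $c(\{2\})=\omega$ and $\mathcal Z=\{\{1\},\{2\}\}$: the set $\{1\}$ must be in $\mathcal Z$ because it is adjacent to $\{2\}$. In general the $b$ singletons are pairwise adjacent, so they take all $b$ values; one of them has value $\omega$, and hence *every* singleton lies in $\mathcal Z$. By the same argument every $(b-1)$-set lies in $\mathcal Z$.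

Now we double. Let $m=b-1$ (which is odd), and let $V=X\cup Y$ be a disjoint union of two $b$-sets, each with a copy of $(\alpha_b,c,\mathcal Z)$. For odd $A\subset V$ exactly one of $A_1=A\cap X$, $A_2=A\cap Y$ is odd. Say $A$ is in *class* $L$ if $A_1$ is odd and in class $R$ if $A_2$ is odd. Let $O(A)$ be the odd part and $\mathcal E(A)$ the even part.

We must combine $o=c(O(A))\in\mathbb Z_m\cup\{\omega\}$ with $e=\alpha_b(\mathcal E(A))\in\mathbb Z_m$ by a rule that is injective in each argument. If $o\ne\omega$, addition $g_0(o,e)=o+e$ does this. To include $o=\omega$ we free the diagonal of the addition table: put $\omega$ there and move the old diagonal entries to a new row. So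
$$g_1(o,e)=\begin{cases}o+e& o\in\mathbb Z_m,\ o\ne e,\\ \omega&o=e,\\2e&o=\omega.\end{cases}$$
For $m=3$, with columns $e=0,1,2$:
$$\begin{array}{c|ccc} o & e=0 & e=1 & e=2\\ \hline 0&\omega&1&2\\ 1&1&\omega&0\\ 2&2&0&\omega\\ \omega&0&2&1\end{array}$$
For fixed $e$, $g_1$ is injective in $o$: over $o\ne e$ in $\mathbb Z_m$ the value $o+e$ takes each value except $2e$ once, and the remaining values $\omega$ and $2e$ come from $o=e$ and $o=\omega$. For fixed $o\in\mathbb Z_m$ it is injective in $e$ because $o+e$ is; for $o=\omega$ it is injective because $e\mapsto2e$ is injective ($m$ is odd).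

Using $g_1$ everywhere would produce $\omega$ whenever $c(O(A))=\alpha_b(\mathcal E(A))$, with no link to the rare sets of the previous order. So we use $g_1$ only on $\mathcal Z$: let
$$h(A)=g_i\big(c(O(A)),\alpha_b(\mathcal E(A))\big),\qquad i=1\text{ if }O(A)\in\mathcal Z,\quad i=0\text{ otherwise.}$$
If $i=0$ then $c(O(A))\neq\omega$, so $h$ is well defined, and $h(A)=\omega$ implies $O(A)\in\mathcal Z$.

The value $\omega$ does not remember the class. Call an adjacent pair $A\in L$, $A'\in R$ with $h(A)=h(A')=\omega$ a *conflict pair*. The class together with an element of $\mathbb Z_m$ uses $2m=2b-2$ colors, and we are allowed $2b-1$ besides $\omega$. So there is one spare color $*$, and we use it to split the conflict pairs.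

**Lemma 11 (doubling).** (i) Adjacent odd sets of the same class have different values of $h$. (ii) Let $\Omega$ be an independent family of sets with $h=\omega$ that meets every conflict pair. Put
$$c'(A)=\begin{cases}(\text{class of }A,\ h(A))& h(A)\in\mathbb Z_m,\\ \omega&A\in\Omega,\\ *&h(A)=\omega,\ A\notin\Omega.\end{cases}$$
Besides $\omega$ this uses $2m+1=2b-1$ colors, identified with $\mathbb Z_{2b-1}$. With any family $\mathcal Z'$ of odd sets containing $\Omega$ and all sets adjacent to members of $\Omega$, it is an odd system of order $2b$.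

**Proof.** **Step 1.** We prove (i). An exchange across the halves changes the class, so the exchanged elements lie in the same half. If this half holds the even part, then $O(A)=O(A')$, the index $i$ is the same, $\alpha_b(\mathcal E(A))\ne\alpha_b(\mathcal E(A'))$, and injectivity in $e$ gives the claim. If it holds the odd part, then $O=O(A)$ and $O'=O(A')$ are adjacent, $c(O)\ne c(O')$, and $e$ is common. If both or neither of $O,O'$ are in $\mathcal Z$, use injectivity in $o$. Otherwise let $O\in\mathcal Z\not\ni O'$, say. Then $c(O)\ne\omega$, for otherwise $O'$, being adjacent to $O$, would be in $\mathcal Z$. So $h(A)\in\{c(O)+e,\ \omega\}$, while $h(A')=c(O')+e\in\mathbb Z_m$ is different from both. (This last case is why $\mathcal Z$ must contain the neighbors of the $\omega$-sets.)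

**Step 2.** We prove that $c'$ is proper. Let $A,A'$ be adjacent. If they have the same class, then $h(A)\neq h(A')$ by (i), while $c'(A)=c'(A')$ would force $h(A)=h(A')$. If they have different classes, $c'(A)=c'(A')$ is only possible when $h(A)=h(A')=\omega$. Then they form a conflict pair. At least one member is in $\Omega$ because $\Omega$ meets the pair, and at most one because $\Omega$ is independent. So one has $c'=\omega$ and the other $c'=*$. The requirement on $\mathcal Z'$ in Definition 10 holds by the choice of $\mathcal Z'$. $\square$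

One choice of $\Omega$ is always available, and it makes $\omega$ rarer in a controlled way.

**Lemma 12 (default choice).** Let $\Omega=\{A'\in R: A'\text{ is in a conflict pair}\}$ and let $\mathcal Z'$ consist of $\Omega$ and all sets adjacent to members of $\Omega$. This is allowed in Lemma 11, and for all $A\subset V$
$$d(A,\mathcal Z')\ge d(A_1,\mathcal Z)+d(A_2,\mathcal Z)-3,\qquad\text{so}\qquad e^{3\theta}E_\theta(\mathcal Z')\le\big(e^{3\theta}E_\theta(\mathcal Z)\big)^2.\tag{1}$$

**Proof.** By Lemma 11(i), two adjacent sets of class $R$ cannot both have $h=\omega$, so $\Omega$ is independent; it meets every conflict pair by definition. Let $A'\in\Omega$ have partner $A\in L$. Then $A'_2=O(A')\in\mathcal Z$ and $A_1=O(A)\in\mathcal Z$, and $|A_1\triangle A_1'|=1$ because the exchange is across the halves. So $d(A'_1,\mathcal Z)+d(A_2',\mathcal Z)\le1$. For $B\in\mathcal Z'$ there is $A'\in\Omega$ with $|B\triangle A'|\le2$, so $d(B_1,\mathcal Z)+d(B_2,\mathcal Z)\le3$. The triangle inequality, as in Lemma 9, gives the first half of (1). Since $A_1,A_2$ are independent and uniform,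 $E_\theta(\mathcal Z')\le e^{3\theta}E_\theta(\mathcal Z)^2$. Multiply by $e^{3\theta}$. $\square$

So if $e^{3\theta}E_\theta(\mathcal Z)<1$ at one order, repeated doubling makes it exponentially small in $b$. When can this start? By Jensen's inequality $E_\theta(\mathcal Z)\ge e^{-\theta\,\mathbb E d(A,\mathcal Z)}$, so we need
$$\mathbb E\,d(A,\mathcal Z)>3 .$$
At order 8 this is impossible. We saw that $\mathcal Z$ contains all sets of size $1$ and $7$, and a set of size $0,1,\dots,8$ has distance $1,0,1,2,3,2,1,0,1$ to these. Hence
$$\mathbb E\,d(A,\mathcal Z)\le\frac{2\cdot1+2\cdot28\cdot1+2\cdot56\cdot2+70\cdot3}{256}=\frac{492}{256}=\frac{123}{64}<3 .$$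
The default choice leading from order 8 to order 16 guarantees only mean distance $2\cdot\frac{123}{64}-3=\frac{27}{32}$. So at order 16 we choose $\Omega$ by hand.

## 7. Orders 8 and 16: pushing the mean distance above 3

We first need an order-8 system with $\mathcal Z$ as small as possible: only the sizes $1$ and $7$.

**Lemma 13.** There is an odd system of order $8$ with $\mathcal Z_8$ the family of all sets of size $1$ or $7$, in which $c$ restricts to bijections from the sets of size $1$, and from the sets of size $7$, onto $\mathbb Z_7\cup\{\omega\}$.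

**Proof.** **Step 1.** We color the triples of a 9-set properly with 7 colors. On $\mathbb Z_7\cup\{a,b\}$ let
$$S_0=\{ab0;\ a13,a26,a45;\ b15,b23,b46;\ 124,\,356,\,016,\,025,\,034\}.$$
Each of the 36 pairs lies in exactly one of these 12 blocks. Indeed, the pair $ab$ is in $ab0$; $a$ is with $0$ in $ab0$ and with $1,3,2,6,4,5$ in the $a$-blocks; $b$ is with $0$ in $ab0$ and with $1,5,2,3,4,6$ in the $b$-blocks. The pairs inside $\mathbb Z_7$ covered are $13,26,45$; $15,23,46$; $12,14,24$; $35,36,56$; $01,06,16$; $02,05,25$; $03,04,34$, which are all 21. So two blocks of $S_0$ share at most one point; in particular no two are adjacent.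

Let $x\mapsto x+1$ act on $\mathbb Z_7$ and fix $a,b$. The 12 blocks lie in 12 different orbits: $ab0$ in the orbit of the $\{a,b,i\}$; the blocks $a13,a26,a45$ have differences $\pm2,\pm3,\pm1$; the blocks $b15,b23,b46$ have differences $\pm3,\pm1,\pm2$; and the blocks inside $\mathbb Z_7$ have the cyclic gap patterns $(1,2,4),(2,1,4),(1,5,1),(2,3,2),(3,1,3)$, no two of which are rotations of each other. Each orbit has size 7, because 7 is prime and no triple is fixed. Since $12\cdot7=84=\binom93$, the 7 translates of $S_0$ partition all triples. Color each triple by its translate. Two triples of one color share at most one point, so the coloring is proper.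

**Step 2.** We assemble the system. Restricting to 8 of the 9 points gives a proper 7-coloring of the 3-subsets of an 8-set. Complementation preserves adjacency, so the 5-subsets also have one. Let $c$ be these colorings, with values in $\mathbb Z_7$, on sizes 3 and 5, and bijections onto $\mathbb Z_7\cup\{\omega\}$ on the eight sets of size 1 and on the eight sets of size 7. This is proper, and the $\omega$-sets and their neighbors have size 1 or 7. $\square$

**Lemma 14.** Let $\theta=10^{-3}$. There is an odd system of order $16$ whose family $\mathcal Z_{16}$ satisfies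
$$e^{3\theta}E_\theta(\mathcal Z_{16})\le\exp(-4.4\cdot10^{-5}).\tag{2}$$

**Proof.** Apply Lemma 11 to the system of Lemma 13, with $|X|=|Y|=8$. Say that $A$ has type $(i,j)$ if $|A_1|=i$, $|A_2|=j$.

**Step 1.** We list the conflict pairs by type. Let $A\in L$, $A'\in R$ be a conflict pair. Then $A_1,A'_2\in\mathcal Z_8$, so $|A_1|,|A'_2|\in\{1,7\}$. As the exchange is across the halves, for some $\varepsilon=\pm1$ we have $|A'_1|=|A_1|+\varepsilon$ and $|A_2|=|A_2'|+\varepsilon$, hence $|A|=|A_1|+|A_2'|+\varepsilon$. If $|A_1|=|A'_2|$, then $|A|\in\{1,3,13,15\}$. Otherwise we are in one of four cases: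

- $|A_1|=1$, $|A'_2|=7$, $\varepsilon=-1$: $|A|=7$, $A$ has type $(1,6)$, $A'$ type $(0,7)$;
- $|A_1|=1$, $|A'_2|=7$, $\varepsilon=+1$: $|A|=9$, $A$ has type $(1,8)$, $A'$ type $(2,7)$;
- $|A_1|=7$, $|A'_2|=1$, $\varepsilon=-1$: $|A|=7$, $A$ has type $(7,0)$, $A'$ type $(6,1)$;
- $|A_1|=7$, $|A'_2|=1$, $\varepsilon=+1$: $|A|=9$, $A$ has type $(7,2)$, $A'$ type $(8,1)$.

**Step 2.** We choose a small $\Omega$. In each of the four cases one member of the pair has an even part that is empty or full, and there is only one such set with $h=\omega$. For type $(0,7)$: the odd part $A_2$ is in $\mathcal Z_8$, so $h(A)=\omega$ if and only if $c(A_2)=\alpha_8(\emptyset)$, and $c$ is a bijection from the 7-subsets onto $\mathbb Z_7\cup\{\omega\}$; so there is exactly one such set. In the same way there is exactly one set with $h=\omega$ of each of the types $(1,8)$, $(7,0)$, $(8,1)$. Call these sets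
$$U_1=Y\setminus\{y_1\},\qquad U_2=Y\cup\{x_1\},\qquad U_3=X\setminus\{x_2\},\qquad U_4=X\cup\{y_2\}$$
for types $(0,7),(1,8),(7,0),(8,1)$. Let $\Omega$ consist of $U_1,\dots,U_4$ and all $A'\in R$ in conflict pairs with $|A'|\in\{1,3,13,15\}$. By Step 1 it meets every conflict pair, and all its members have $h=\omega$. It is independent: sets of different size are not adjacent; $|U_1\triangle U_3|=14$ and $|U_2\triangle U_4|=14$; and members of size $1,3,13,15$ are all in $R$ with $h=\omega$, so Lemma 11(i) applies.

Let $\mathcal Z_{16}$ consist of all sets of size $1,3,13,15$, the four $U_i$, and all sets adjacent to some $U_i$. It contains $\Omega$ and all sets adjacent to members of $\Omega$, so Lemma 11(ii) gives an odd system of order 16.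

**Step 3.** We bound distances from below. For $A\subset X\cup Y$ let $u=|A\cap X|-4$ and $v=|A\cap Y|-4$, so $|A|=8+u+v$. A set of size $q\in\{1,3,13,15\}$ has distance at least $|8+u+v-q|\ge|8-q|-|u+v|\ge5-|u+v|$ from $A$. If $B$ is equal or adjacent to $U_i$, then $|A\triangle B|\ge|A\triangle U_i|-2$. Now $|A\triangle Y|=(4+u)+(4-v)=8+u-v$. So $|A\triangle U_1|=8+u-v\pm1$ with $+$ iff $y_1\in A$, and $|A\triangle U_2|=8+u-v\pm1$ with $+$ iff $x_1\notin A$. Likewise $|A\triangle X|=8-(u-v)$, and $|A\triangle U_3|,|A\triangle U_4|$ equal $8-(u-v)\pm1$ with $+$ iff $x_2\in A$, respectively iff $y_2\notin A$. Hence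
$$d(A,\mathcal Z_{16})\ge\min\big\{5-|u+v|,\ \ 5+(u-v)+2\cdot\mathbf 1[y_1\in A,x_1\notin A],\ \ 5-(u-v)+2\cdot\mathbf 1[x_2\in A,y_2\notin A]\big\}.\tag{3}$$

If we drop the indicators, (3) gives $5-|u|-|v|$. As $\mathbb E|u|=\frac{35}{32}$ (Step 4), its mean is $5-\frac{35}{16}=\frac{45}{16}<3$, which is not enough. The indicators have to help, and they do. Put
$$F_1=\{u<0<v,\ y_1\in A,\ x_1\notin A\},\qquad F_2=\{v<0<u,\ x_2\in A,\ y_2\notin A\},$$
$$\psi(A)=5-|u|-|v|+2\cdot\mathbf 1_{F_1}+2\cdot\mathbf 1_{F_2}.$$
We claim $d(A,\mathcal Z_{16})\ge\psi(A)$. Note that $F_1,F_2$ are disjoint. Off $F_1\cup F_2$ the claim follows from $|u\pm v|\le|u|+|v|$. On $F_1$ we have $\psi=7-|u|-|v|$, and we check the three terms of (3). Since $u,v$ are nonzero integers of opposite sign, $|u+v|\le|u|+|v|-2$, so the first term is at least $7-|u|-|v|$. The second equals $5-|u|-|v|+2$. The third is at least $5+|u|+|v|\ge7-|u|-|v|$. On $F_2$ the argument is symmetric.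

**Step 4.** We compute the mean of $\psi$. For uniform $A$, $u$ and $v$ are independent and distributed as $\mathrm{Bin}(8,\frac12)-4$. So
$$\mathbb E|u|=\frac{2(1\cdot56+2\cdot28+3\cdot8+4\cdot1)}{256}=\frac{280}{256}=\frac{35}{32},$$
and the same for $|v|$. A set of size $4-k$ in $X$ misses $x_1$ with probability $\frac{4+k}8$, so
$$\Pr(u<0,\ x_1\notin A)=\sum_{k=1}^4\frac{\binom8{4-k}}{256}\cdot\frac{4+k}8=\frac{280+168+56+8}{2048}=\frac14 .$$
By complementation in $Y$, $\Pr(v>0,\ y_1\in A)=\frac14$. These two events concern different halves, so $\Pr(F_1)=\frac1{16}$, and likewise $\Pr(F_2)=\frac1{16}$. Therefore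
$$\mathbb E\psi=5-\tfrac{35}{16}+2\cdot\tfrac18=\tfrac{49}{16}=3+\tfrac1{16}.$$

**Step 5.** We pass from the mean to the moment. We have $-6\le\psi-3\le2$: the minimum is at least $2-8$, and on $F_1\cup F_2$ we have $|u|+|v|\ge2$, so $\psi\le5$ always. By Taylor's theorem $e^{-t}\le1-t+\frac{t^2}2e^{|t|}$. With $t=\theta(\psi-3)$, $|t|\le6\theta$, and $e^{0.006}\le1.01$,
$$e^{3\theta}E_\theta(\mathcal Z_{16})\le\mathbb E\,e^{-\theta(\psi-3)}\le1-\frac\theta{16}+18\theta^2e^{6\theta}\le1-6.25\cdot10^{-5}+1.82\cdot10^{-5}\le1-4.4\cdot10^{-5},$$
which is at most $\exp(-4.4\cdot10^{-5})$. $\square$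

**Proposition 15.** Let $\theta=10^{-3}$. For every $j\ge0$, with $b=16\cdot2^j$, there is a scheme on a $b$-set with $\Gamma=\mathbb Z_{b-1}$ and
$$e^{2\theta}E_\theta(\mathcal B)\le\exp(-4.4\cdot10^{-5}\cdot2^j).$$

**Proof.** Start from Lemma 14 and double $j$ times with the default choice. By (2) and (1) we get an odd system $(c_b,\mathcal Z_b)$ of order $b$ with $e^{3\theta}E_\theta(\mathcal Z_b)\le\exp(-4.4\cdot10^{-5}\cdot2^j)$. Let $\mathcal B$ be the odd sets with $c_b=\omega$. Let $\varphi=\alpha_b$ on even sets, $\varphi=c_b$ on odd sets outside $\mathcal B$, and arbitrary on $\mathcal B$. Adjacent sets have the same size, hence the same parity, so $\varphi$ is proper off $\mathcal B$. Since $\mathcal B\subset\mathcal Z_b$, we have $e^{2\theta}E_\theta(\mathcal B)\le e^{3\theta}E_\theta(\mathcal Z_b)$. $\square$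

## 8. A tower of schemes with $|Y_J|/|\Gamma_J|\ge1+\eta$

Now we fix numbers. Let $\theta=10^{-3}$, $j=23$, $b=16\cdot2^{23}=2^{27}$, and
$$p_0=16b=2^{31},\qquad p_J=2^Jp_0,\qquad r_J=(p_J-1)^4\le p_0^4\,16^J .$$
The $p_J$ grow geometrically, so that the product of the losses $(1-1/p_J)^4$ stays close to 1. Start from the scheme of Proposition 15 (index $J=0$) and apply Lemma 9 with $p=p_0,p_1,p_2,\dots$. Call the schemes $(\Gamma_J,\varphi_J,\mathcal B_J)$ on $Y_J$, and let
$$N_J=|Y_J|=b\prod_{i<J}r_i,\qquad M_J=|\Gamma_J|=(b-1)\prod_{i<J}p_i^4 .$$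

**Lemma 16.** Lemma 9 applies at every stage. Moreover, with $\eta=\frac1{2^{28}-2}>2^{-28}$, for all $J\ge0$
$$1+\eta\le\frac{N_J}{M_J}\le2,\qquad r_J^2\Pr(\mathcal B_J)\le2^{-2^J},\tag{4}$$
where $\Pr(\mathcal B_J)$ is the probability that a uniform subset of $Y_J$ is in $\mathcal B_J$. Also $N_J=2^{O(J^2)}$ for $J\ge1$.

**Proof.** **Step 1.** We control the ratio. Since $\prod(1-t_i)\ge1-\sum t_i$ for $t_i\in[0,1]$ and $\sum_i\frac1{p_i}\le\frac2{p_0}$,
$$\frac b{b-1}\ge\frac{N_J}{M_J}=\frac b{b-1}\prod_{i<J}\Big(1-\frac1{p_i}\Big)^4\ge\frac b{b-1}\Big(1-\frac8{p_0}\Big)=\frac b{b-1}\Big(1-\frac1{2b}\Big)=\frac{2b-1}{2b-2}=1+\eta .$$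
In particular $N_J\le2M_J\le p_JM_J$, which is the hypothesis of Lemma 9.

**Step 2.** We control the moments. Let $y_J=e^{2\theta}E_\theta(\mathcal B_J)$. Lemma 9, multiplied by $e^{2\theta}$, reads $y_{J+1}\le r_J^2y_J^2\le p_0^8\,16^{2J}y_J^2$. We claim
$$y_J\le p_0^{-8}\,16^{-2J-4}\,2^{-2^J}.\tag{5}$$
For $J=0$: $2^{23}=8388608$, so $4.4\cdot10^{-5}\cdot2^{23}>369$ and $y_0<e^{-369}$. The right side of (5) is $2^{-248-16-1}=2^{-265}>e^{-184}$, so (5) holds. For the step from $J$ to $J+1$,
$$y_{J+1}\le p_0^8\,16^{2J}\cdot p_0^{-16}\,16^{-4J-8}\,2^{-2^{J+1}}=p_0^{-8}\,16^{-2J-8}\,2^{-2^{J+1}}\le p_0^{-8}\,16^{-2(J+1)-4}\,2^{-2^{J+1}} .$$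

**Step 3.** We read off the rest. Since $\Pr(\mathcal B_J)\le E_\theta(\mathcal B_J)\le y_J$ and $r_J^2\le p_0^8\,16^{2J}$, (5) gives $r_J^2\Pr(\mathcal B_J)\le16^{-4}\,2^{-2^J}\le2^{-2^J}$. Finally $N_J\le b\,p_0^{4J}\,16^{J^2}=2^{27+124J+4J^2}$. $\square$

So the bad probability falls doubly exponentially in $J$, while the size $N_J$ grows only like $2^{O(J^2)}$. This is what Section 4 asked for.

## 9. From the tower to the layers of $[n]$: proof of Theorem 6

**Step 1.** We choose the block for a given $n$ and count colors. Let $n\ge N_1$ and let $J\ge1$ be maximal with $JN_J\le n$. Then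
$$n<(J+1)N_{J+1}=(J+1)r_JN_J,\tag{6}$$
and $J\to\infty$ as $n\to\infty$, since $J\ge J_0$ once $n\ge J_0N_{J_0}$. Let $k=\lfloor n/N_J\rfloor$, so $J\le k<(J+1)r_J$. By (4), $N_J\le2M_J$, so Lemma 8 applies to $(\Gamma_J,\varphi_J,\mathcal B_J)$ and gives $\Phi:\mathcal P[n]\to\mathbb Z_{k+2}\times\Gamma_J$, proper on good sets. For every $w$ and every value $\gamma$ the family
$$\mathcal F_\gamma=\Big\{A\in\tbinom{[n]}w:\ A\text{ good},\ \Phi(A)=\gamma\Big\}$$
is independent, that is, $|A\setminus B|\ne1$ for all $A,B\in\mathcal F_\gamma$. These families partition the good sets of the layer, and by (4) their number is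
$$(k+2)M_J\le\frac{k+2}k\cdot\frac{kN_J}{1+\eta}\le\Big(1+\frac2J\Big)\frac n{1+\eta}.\tag{7}$$

**Step 2.** We bound the layers from below, so that a bound on bad sets in the cube can be transferred to a layer. Let $H(x)=-x\log_2x-(1-x)\log_2(1-x)$ be the binary entropy. With $x=w/n$, the term $\binom nwx^w(1-x)^{n-w}=\binom nw2^{-nH(x)}$ is the largest of the $n+1$ terms in the binomial expansion of $(x+(1-x))^n=1$, so
$$\binom nw\ge\frac{2^{nH(w/n)}}{n+1}.$$
Next, $H(x)\ge4x(1-x)$ on $[0,1]$. Indeed, let $f(x)=H(x)-4x(1-x)$; by symmetry take $x\in[0,\frac12]$. We have $f(0)=f(\frac12)=f'(\frac12)=0$ and $f''(x)=8-\frac1{x(1-x)\ln2}$, which increases on $(0,\frac12]$ from $-\infty$ to $8-\frac4{\ln 2}>0$. So $f$ is concave on $[0,x_0]$ and convex on $[x_0,\frac12]$ for some $x_0$. On $[x_0,\frac12]$ it lies above its tangent at $\frac12$, so $f\ge0$ there; on $[0,x_0]$ it is concave with nonnegative end values, so $f\ge0$ there too.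

If $|w-n/2|\le\sqrt n\ln n$, then $4\frac wn(1-\frac wn)=1-4(\frac wn-\frac12)^2\ge1-\frac{4\ln^2n}n$. Hence, for large $n$,
$$\binom nw\ge\frac{2^{\,n-4\ln^2n}}{n+1}.\tag{8}$$

**Step 3.** We show that almost all sets of the layer are good. By the union bound over the $k$ blocks, at most $k\Pr(\mathcal B_J)2^n$ subsets of $[n]$ are not good. By (8), the proportion of non-good sets in $\binom{[n]}w$ is at most $k(n+1)\,2^{4\ln^2n}\Pr(\mathcal B_J)$. By (6) and integrality, $n+1\le(J+1)r_JN_J$; also $k<(J+1)r_J$. With (4), the proportion is at most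
$$(J+1)^2N_J\,2^{4\ln^2n}\,r_J^2\Pr(\mathcal B_J)\le(J+1)^2N_J\,2^{4\ln^2n}\,2^{-2^J}.$$
Here $N_J=2^{O(J^2)}$, and by (6) $\ln n\le\ln\big((J+1)N_{J+1}\big)=O(J^2)$, so $2^{4\ln^2n}=2^{O(J^4)}$. The bound is $2^{O(J^4)-2^J}\to0$. It does not depend on $w$, so the convergence is uniform in $|w-n/2|\le\sqrt n\ln n$.

**Step 4.** We conclude. Uniformly in these $w$, a $1-o(1)$ proportion of $\binom{[n]}w$ is partitioned into the families $\mathcal F_\gamma$, whose number is bounded by (7). The largest has size at least
$$(1-o(1))\,\frac{1+\eta}{1+2/J}\cdot\frac1n\binom nw .$$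
Since $\eta>2^{-28}$ is a fixed constant and $J\to\infty$, for all large $n$ this is at least $(1+2^{-28})\frac1n\binom nw$, and the number of families is at most $n/(1+2^{-28})$. This proves Theorem 6 in both forms. For $w=\lfloor n/2\rfloor$ the families have size at least $(1+2^{-28})\frac1n\binom n{\lfloor n/2\rfloor}$ for every large $n$, so no bound of the form $(1+o(1))\frac1n\binom n{\lfloor n/2\rfloor}$ can hold. $\blacksquare$
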